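# Rank one subprojections whose sums stay in a uniform Roe algebra

## 1. Unit vectors of nearly maximal $\ell_q$ norm in a subspace

Let $X$ be a countable set, let $V\neq 0$ be a closed subspace of $\ell_2(X)$, and fix $q>2$. Since $\|\xi\|_q\le\|\xi\|_2$ for $\xi\in \ell_2(X)$, the number
$$N(V)=\sup\{\|\xi\|_q:\ \xi\in V,\ \|\xi\|_2=1\}$$
lies in $(0,1]$. By homogeneity, $\|\eta\|_q\le N(V)\|\eta\|_2$ for every $\eta\in V$. The proof of this lecture turns on unit vectors $\xi\in V$ that nearly attain the supremum, say $\|\xi\|_q^q\ge(1-\tau)N(V)^q$ with $\tau$ small.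

Such a vector resists being cut in two. Suppose $\xi=\eta_1+\eta_2$, where $\eta_1,\eta_2$ have disjoint supports and *both lie in $V$*, and put $m_i=\|\eta_i\|_2^2$, so $m_1+m_2=1$. Then
$$\|\xi\|_q^q=\|\eta_1\|_q^q+\|\eta_2\|_q^q\le N(V)^q\big(m_1^{q/2}+m_2^{q/2}\big).$$
Because $q/2>1$, the bracket is strictly below $1$ unless one $m_i$ vanishes. So a near-maximizer cannot be split into two substantial pieces inside $V$. The number $N(V)$ may be tiny, but it appears on both sides and cancels.

For example, let $G',G''\subseteq X$ be disjoint sets with $g$ elements each, and let $V$ be the span of the unit vectors $g^{-1/2}1_{G'}$ and $g^{-1/2}1_{G''}$. For $\xi=\alpha g^{-1/2}1_{G'}+\beta g^{-1/2}1_{G''}$ with $|\alpha|^2+|\beta|^2=1$ we get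
$$\|\xi\|_q^q=g^{1-q/2}\big(|\alpha|^q+|\beta|^q\big),\qquad N(V)^q=g^{1-q/2}.$$
Near-maximizers have $|\alpha|$ or $|\beta|$ close to $1$: they choose one of the two sets.

Now let $X$ carry a metric and let $V$ be the range of a projection. If a cut-off function $h$ varies slowly and the projection almost commutes with $h$ *in the $\ell_q$ norm*, then $h\xi$ is almost in $V$ when $\xi\in V$, and the computation above says that a near-maximizer cannot carry substantial mass at two far apart places. We use this to pick, inside each projection of a sequence, a rank one projection that behaves well with respect to the metric.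

## 2. Summable families of projections in $\mathrm C^*_u(X)$

**Definition (uniformly locally finite space).** A metric space $(X,d)$ is uniformly locally finite (u.l.f.) if $D(r):=\sup_{x\in X}|B(x,r)|<\infty$ for every $r>0$. Metrics are finite-valued and balls are closed. Such an $X$ is countable, being $\bigcup_k B(x_0,k)$.

For $a\in\mathcal B(\ell_2(X))$ write $a(x,y)=\langle a\delta_y,\delta_x\rangle$. We write $\operatorname{prop}(a)\le r$ if $a(x,y)=0$ whenever $d(x,y)>r$, and $a$ has finite propagation if this holds for some $r$. Since $(ab)(x,z)=\sum_y a(x,y)b(y,z)$, we have $\operatorname{prop}(ab)\le\operatorname{prop}(a)+\operatorname{prop}(b)$.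

**Definition (uniform Roe algebra).** $\mathrm C^*_u(X)$ is the norm closure in $\mathcal B(\ell_2(X))$ of the $^*$-algebra of finite propagation operators.

For $A\subseteq X$ let $\chi_A$ be multiplication by the indicator of $A$; it has propagation $0$. On $\mathbb Z$ the shift has propagation $1$. Every rank one operator lies in $\mathrm C^*_u(X)$: approximate the two vectors defining it by finitely supported ones, and note that a matrix with finitely many nonzero entries has finite propagation.

The following question comes from Bruno M. Braga, Ilijas Farah and Alessandro Vignati, "Operator norm localization property for equi-approximable families of projections", arXiv:2211.02775 (2022). Let $(p_n)$ be projections in $\mathrm C^*_u(X)$, each of rank strictly greater than $1$, such that for every $M\subseteq\mathbb N$ the sum $\mathrm{SOT}\text{-}\sum_{n\in M}p_n$ converges in the strong operator topology and lies in $\mathrm C^*_u(X)$.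

1. Can we choose rank $1$ projections $q_n\le p_n$, for every $n$, with $\mathrm{SOT}\text{-}\sum_{n\in M}q_n\in \mathrm C^*_u(X)$ for every $M\subseteq\mathbb N$?
2. Can we at least do it along an infinite $M\subseteq\mathbb N$, that is, find $q_n\le p_n$ of rank $1$ for $n\in M$ with $\mathrm{SOT}\text{-}\sum_{n\in M_0}q_n\in \mathrm C^*_u(X)$ for every $M_0\subseteq M$?

Both answers are yes; part 2 follows from part 1 with $M=\mathbb N$. The $p_n$ need only be nonzero: the ranks may be anything, including infinite, and the $p_n$ need not be mutually orthogonal.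

Two notions organize the proof.

**Definition (equi-approximable).** An operator $a$ is $(\varepsilon,r)$-approximable if $\|a-b\|\le\varepsilon$ for some $b$ with $\operatorname{prop}(b)\le r$. A family is equi-approximable if for every $\varepsilon>0$ one $r$ makes all its members $(\varepsilon,r)$-approximable.

An operator lies in $\mathrm C^*_u(X)$ iff for every $\varepsilon$ it is $(\varepsilon,r)$-approximable for some $r$, so a finite family in $\mathrm C^*_u(X)$ is always equi-approximable. For norm-bounded families, equi-approximability passes to termwise sums, adjoints and uniform norm limits, and also to termwise products, by $\|ab-a'b'\|\le\|a-a'\|\|b\|+\|a'\|\|b-b'\|$ (the approximants $a'$ have norm at most $\sup\|a\|+\varepsilon$).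

**Definition (equi-concentrated).** A unit vector $\xi$ defines the probability measure $\mu_\xi(A)=\|\chi_A\xi\|^2$ on $X$. Unit vectors $(\xi_n)$ are equi-concentrated if for every $\delta>0$ there is $\rho$ such that for all $n$ and all $A,B\subseteq X$,
$$d(a,b)>\rho\ \text{ for all } a\in A,\ b\in B\quad\Longrightarrow\quad\min(\mu_{\xi_n}(A),\mu_{\xi_n}(B))<\delta .$$

For instance, $\xi_n=\delta_{x_n}$ is equi-concentrated for any points $x_n$: two sets of positive mass both contain $x_n$. On $X=\mathbb N$, the normalized constant vectors on disjoint intervals $I_n$ with $|I_n|=3n$ are not: the first and last thirds of $I_n$ each have mass $\frac13$, and their distance is $n+1$.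

**Standing hypothesis.** From now on $(p_n)$ is a sequence of *nonzero* projections in $\mathrm C^*_u(X)$ such that $S_M:=\mathrm{SOT}\text{-}\sum_{n\in M}p_n$ exists and lies in $\mathrm C^*_u(X)$ for all $M\subseteq\mathbb N$. Put $C=\|S_{\mathbb N}\|$. Then
$$\sum_n\|p_nv\|^2=\langle S_{\mathbb N}v,v\rangle\le C\|v\|^2\qquad(v\in\ell_2(X)).$$

**Theorem 1.** There are rank $1$ projections $q_n\le p_n$ $(n\in\mathbb N)$ with $\mathrm{SOT}\text{-}\sum_{n\in M}q_n\in\mathrm C^*_u(X)$ for every $M\subseteq\mathbb N$.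

**Theorem 2.**
(a) Let $x_n\in p_n\mathcal B(\ell_2(X))p_n$ with $\sup_n\|x_n\|<\infty$. Then $\mathrm{SOT}\text{-}\sum_{n\in M}x_n$ exists for all $M$, and all these sums lie in $\mathrm C^*_u(X)$ iff $(x_n)$ is equi-approximable.
(b) For rank one projections $q_n\le p_n$ onto $\mathbb C\xi_n$ $(\|\xi_n\|=1)$: $\mathrm{SOT}\text{-}\sum_{n\in M}q_n\in\mathrm C^*_u(X)$ for all $M$ iff $(\xi_n)$ is equi-concentrated.

**Corollary 3.** For each $k\in\mathbb N$ there are projections $Q_n\le p_n$ of rank $\min(k,\operatorname{rank}p_n)$ with $\mathrm{SOT}\text{-}\sum_{n\in M}Q_n\in\mathrm C^*_u(X)$ for all $M$.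

## 3. Diagonal projections, large basis coefficients, and expanders

**Diagonal projections.** Let $p_n=\chi_{A_n}$ with $A_n\ne\emptyset$. Since $S_{\mathbb N}$ is diagonal of norm $C$, each point lies in at most $C$ of the sets $A_n$. Choose $x_n\in A_n$ and $q_n=\chi_{\{x_n\}}$. Then $\mathrm{SOT}\text{-}\sum_{n\in M}q_n$ is diagonal with entries $|\{n\in M:x_n=x\}|\le C$, so it has propagation $0$.

The choice matters. On $X=\mathbb N$ take $p_n=\chi_{I_n}$ with disjoint intervals $|I_n|=3n$, and let $q_n$ project onto the normalized constant vector on $I_n$. These vectors are not equi-concentrated, as we saw, so by Theorem 2(b) some $\mathrm{SOT}\text{-}\sum_{n\in M}q_n$ is not in $\mathrm C^*_u(X)$.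

**Projecting a basis vector.** The sensible first attempt in general is to take $\xi_n=p_n\delta_{x_n}/\|p_n\delta_{x_n}\|$ with $x_n$ chosen to make $\|p_n\delta_{x_n}\|$ nearly maximal. Since $\xi(x)=\langle\xi,p_n\delta_x\rangle$ for $\xi\in\operatorname{ran}p_n$, we have $\sup\{|\xi(x)|:\xi\in\operatorname{ran}p_n,\|\xi\|_2=1\}=\|p_n\delta_x\|$; so this is the construction of Section 1 with $q=\infty$. The projection onto $\mathbb C\xi_n$ is
$$q_n=\|p_n\delta_{x_n}\|^{-2}\;p_n\,\chi_{\{x_n\}}\,p_n .$$
If $\|p_n\delta_{x_n}\|\ge c>0$ for all $n$, this works: $(p_n)$ is equi-approximable (Section 4), hence so is $(p_n\chi_{\{x_n\}}p_n)$, hence so is $(q_n)$, and Theorem 2(a) applies. Without such a $c$ the argument stops exactly here: an error $\varepsilon$ in the approximation of $p_n\chi_{\{x_n\}}p_n$ becomes $\varepsilon\|p_n\delta_{x_n}\|^{-2}$ after normalization, and nothing bounds this uniformly.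

**Expanders.** The lower bound $c$ can really be missing. Recall that there are $d\in\mathbb N$, $\lambda>0$ and finite connected graphs $G_n$ of degree at most $d$ with $|G_n|\to\infty$, whose Laplacians $L$ have spectrum in $\{0\}\cup[\lambda,2d]$, the kernel being the constants. Let $H_{2n-1}$ and $H_{2n}$ be two copies of $G_n$, fix $h_i\in H_i$, and metrize $X=\bigsqcup_{i\ge1}H_i$ by the graph metric in each block and, for $x\in H_i$, $y\in H_j$, $i\ne j$, by $d(x,y)=d(x,h_i)+i+j+d(h_j,y)$. This is the path metric one gets by joining each $h_i$ to a common hub by a segment of length $i$. The space is u.l.f.: a ball of radius $r$ meets its own block in at most $1+d+\dots+d^{\lfloor r\rfloor}$ points, and other points of it lie in the finitely many blocks $H_j$ with $j\le r$. Let $p_n$ be the projection onto the span of the constant vectors on $H_{2n-1}$ and on $H_{2n}$. It has rank $2$. For the operator $T=1-\frac1{2d}L$ on a block, $T^k$ has propagation at most $k$ and is within $(1-\frac\lambda{2d})^k$ of the projection onto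 constants. Taking block sums over the relevant blocks, we see $S_M\in\mathrm C^*_u(X)$ for all $M$. But $\|p_n\delta_x\|=|G_n|^{-1/2}\to0$ for $x\in H_{2n-1}\cup H_{2n}$.

The example teaches two more things. First, a unit vector in $\operatorname{ran}p_n$ has mass at most $D(r)/|G_n|$ on a ball of radius $r$, so one cannot hope for vectors that live, up to $\varepsilon$, on sets of uniformly bounded diameter; equi-concentration is the weaker demand. Second, the vector $\xi_n$ with mass $\frac12$ on each of the two blocks is a bad choice, since these are at distance at least $4n-1$; but near-maximizers of $\|\cdot\|_q$ on $\operatorname{ran}p_n$ choose one block, by the computation in Section 1.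

The proof has three parts: near-maximizers (for a suitable $q$ slightly above $2$) are equi-concentrated (Section 5); equi-concentrated vectors give equi-approximable projections (Section 6); equi-approximable operators under the $p_n$ can be summed (Section 7). First we extract uniformity from the hypothesis.

## 4. Uniform propagation over all index sets, by Baire category

Let $x_n=p_nx_np_n$ with $\|x_n\|\le L$ for all $n$. For $F\subseteq\mathbb N$ finite,
$$\Big|\Big\langle\sum_{n\in F}x_nv,w\Big\rangle\Big|\le L\sum_{n\in F}\|p_nv\|\|p_nw\|\le L\Big(\sum_{n\in F}\|p_nv\|^2\Big)^{1/2}\Big(\sum_{n\in F}\|p_nw\|^2\Big)^{1/2}. \tag{1}$$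
Taking the supremum over unit $w$ gives $\|\sum_{n\in F}x_nv\|\le LC^{1/2}(\sum_{n\in F}\|p_nv\|^2)^{1/2}$. As $\sum_n\|p_nv\|^2$ converges, the partial sums are Cauchy. So $X_M:=\mathrm{SOT}\text{-}\sum_{n\in M}x_n$ exists for all $M\subseteq\mathbb N$, and $\|X_M\|\le LC$.

Moreover, *if $M_i\to M$ in $2^{\mathbb N}$, then $X_{M_i}\to X_M$ in the weak operator topology (WOT).* Fix $v,w$ and $k$. For large $i$, the sets $M_i$ and $M$ agree on $\{n\le k\}$, so $\langle(X_{M_i}-X_M)v,w\rangle$ is a difference of two tails over $n>k$. By (1) each tail is at most $L(\sum_{n>k}\|p_nv\|^2)^{1/2}(\sum_{n>k}\|p_nw\|^2)^{1/2}$, which tends to $0$ as $k\to\infty$.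

**Lemma 4.** (i) If $M_i\to M$ and all $X_{M_i}$ are $(\varepsilon,r)$-approximable, then so is $X_M$. (ii) If $X_M\in\mathrm C^*_u(X)$ for all $M$, then $\{X_M:M\subseteq\mathbb N\}$ is equi-approximable.

*Proof.* (i) Choose $b_i$ with $\operatorname{prop}(b_i)\le r$ and $\|X_{M_i}-b_i\|\le\varepsilon$. Then $\|b_i\|\le LC+\varepsilon$. Closed balls of $\mathcal B(\ell_2(X))$ are WOT compact and metrizable, so a subsequence converges in WOT to some $b$. Matrix entries converge, so $\operatorname{prop}(b)\le r$. Along the subsequence $X_{M_i}-b_i\to X_M-b$ in WOT, and norm balls are WOT closed, so $\|X_M-b\|\le\varepsilon$.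

(ii) Fix $\varepsilon$. The sets $\mathcal D_r=\{M:X_M\text{ is }(\varepsilon,r)\text{-approximable}\}$, $r\in\mathbb N$, are closed by (i) and cover $2^{\mathbb N}$. By the Baire category theorem some $\mathcal D_r$ has interior: there are a finite initial segment $F$ of $\mathbb N$ and $\sigma\subseteq F$ with $\{M:M\cap F=\sigma\}\subseteq\mathcal D_r$. For any $M$,
$$X_M=X_{(M\setminus F)\cup\sigma}-X_\sigma+X_{M\cap F}.$$
The first term is $(\varepsilon,r)$-approximable. The other two range over finitely many elements of $\mathrm C^*_u(X)$, so they are $(\varepsilon,r'')$-approximable for one $r''$. Hence all $X_M$ are $(3\varepsilon,\max(r,r''))$-approximable. $\square$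

With $x_n=p_n$ we conclude that $\{S_M\}$ is equi-approximable. So is $(p_n)$, and so is the family of all signed sums $\sum_{n\le k}s_np_n$ with $k\in\mathbb N$, $s\in\{\pm1\}^k$, each being a difference of two $S_M$'s.

## 5. Near-maximizers of the $\ell_q$ norm are equi-concentrated

We want to run Section 1 with $V=\operatorname{ran}p_n$ and a cut-off $h$, which needs $[p_n,h]$ small on $\ell_q$. We know that $p_n$ is norm-close to a finite propagation operator on $\ell_2$, but an operator small on $\ell_2$ need not be small on $\ell_q$. The way out is to replace $p_n$ by a nearby projection $p_n'$ that is a function of *one* finite propagation operator; its approximation then improves geometrically while the propagation grows only linearly.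

**Step 1: a nearby projection with geometric approximation.** By Section 4 there are $r_0>0$ and $b_n$ with $\operatorname{prop}(b_n)\le r_0$ and $\|b_n-p_n\|\le\frac18$ for all $n$. Replacing $b_n$ by $\frac12(b_n+b_n^*)$, we may take $b_n=b_n^*$. Then $\sigma(b_n)\subseteq K:=[-\frac18,\frac18]\cup[\frac78,\frac98]$. Let $p_n'=\chi_{[1/2,\infty)}(b_n)$. On $K$ the functions $t$ and $\chi_{[1/2,\infty)}(t)$ differ by at most $\frac18$, so $\|b_n-p_n'\|\le\frac18$ and $\|p_n-p_n'\|\le\frac14$. Put
$$f_k(t)=\sum_{k/2\le i\le k}\binom kit^i(1-t)^{k-i}\qquad(k\ge0),$$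
a polynomial of degree at most $k$, with $f_0=1$. If $|t|\le\frac18$ and $i\ge k/2$, then $|t|\le|1-t|$, so
$$|t|^i|1-t|^{k-i}\le(|t||1-t|)^{k/2}\le(\tfrac18\cdot\tfrac98)^{k/2}=(\tfrac38)^k,$$
and therefore $|f_k(t)|\le2^k(\frac38)^k=(\frac34)^k$. Since $\sum_{i=0}^k\binom kit^i(1-t)^{k-i}=1$, we have $1-f_k(t)=\sum_{i<k/2}\binom kit^i(1-t)^{k-i}$; on $[\frac78,\frac98]$ we have $|1-t|\le\frac18$, $|1-t|\le|t|$ and $|t||1-t|\le\frac9{64}$, so the same computation with the roles of $t$ and $1-t$ exchanged gives $|1-f_k(t)|\le(\frac34)^k$ there. Hence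
$$\|p_n'-f_k(b_n)\|\le(\tfrac34)^k,\qquad\operatorname{prop}(f_k(b_n))\le kr_0. \tag{2}$$
In particular $(p_n')$ is equi-approximable.

**Step 2: an equi-approximable unitary carrying $p_n'$ to $p_n$.** This will bring vectors found in $\operatorname{ran}p_n'$ back to $\operatorname{ran}p_n$. Drop $n$ and put
$$z=pp'+(1-p)(1-p'),\qquad h=1-(p-p')^2=1-p-p'+pp'+p'p .$$
The cross terms of $zz^*$ vanish since $p'(1-p')=0$, so
$$zz^*=pp'p+(1-p)(1-p')(1-p)=pp'p+\big(1-p-p'+pp'+p'p-pp'p\big)=h .$$
Exchanging $p$ and $p'$ turns $z$ into $z^*$ and fixes $h$, so $z^*z=h$ too. Hence $zh=zz^*z=hz$, so $z$ and $z^*$ commute with $h$. Also $zp'=pp'=pz$. Finally $(p-p')^2p'=p'-p'pp'$, which is self-adjoint, so it equals $p'(p-p')^2$, and $h$ commutes with $p'$.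

As $\|(p-p')^2\|\le\frac1{16}$, $h$ is positive and invertible. Let $u=zh^{-1/2}$. Then $u^*u=h^{-1/2}z^*zh^{-1/2}=1$ and $uu^*=zh^{-1}z^*=zz^*h^{-1}=1$. Moreover $up'=zp'h^{-1/2}=pzh^{-1/2}=pu$. So $u_n$ is unitary with
$$u_np_n'u_n^*=p_n .$$
In particular $p_n'\ne0$. The sequence $(z_n)$ is equi-approximable, being made of sums and products of equi-approximable bounded sequences. The power series of $(1-t)^{-1/2}$ converges uniformly on $[0,\frac1{16}]$, so $h_n^{-1/2}$ is a uniform norm limit of fixed polynomials in $(p_n-p_n')^2$. Hence $(u_n)$ is equi-approximable.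

**Step 3: commutators with slowly varying functions are small on $\ell_q$.** This makes "$h\xi$ is almost in $V$" precise. We use the Riesz–Thorin theorem: if a matrix with finitely many nonzero entries in each row and column has norm at most $\alpha$ on $\ell_{q_0}$ and at most $\beta$ on $\ell_{\infty}$, then it has norm at most $\alpha^{1-\vartheta}\beta^\vartheta$ on $\ell_q$, where $\frac1q=\frac{1-\vartheta}{q_0}$, $0<\vartheta<1$. Also, the norm on $\ell_\infty$ (on $\ell_1$) is the largest absolute row (column) sum.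

**Lemma 5.** Let $D=D(r_0)$. There are $q>2$ and a function $\omega$ with $\omega(R)\to0$ as $R\to\infty$, depending only on $D,r_0$, such that for all $n$, all $\frac1R$-Lipschitz $h:X\to[0,1]$ and all $\xi\in\ell_2(X)$: $\|[p_n',h]\xi\|_q\le\omega(R)\|\xi\|_q$.

*Proof.* Drop $n$. Let $t_0=f_0(b)=1$ and $t_k=f_k(b)-f_{k-1}(b)$ for $k\ge1$. By (2), $p'=\sum_{k\ge0}t_k$ in norm, and $\|t_k\|_{2\to2}\le(\frac34)^k+(\frac34)^{k-1}=\frac73(\frac34)^k$ for $k\ge 1$; the resulting bound also holds for $k=0$. As $t_k$ is a polynomial of degree at most $k$ in $b$, a nonzero entry $t_k(x,y)$ requires a chain of $k$ steps from $x$ to $y$, each of length at most $r_0$ (staying put is allowed). So each row and column of $t_k$ has at most $D^k$ nonzero entries, all at $d(x,y)\le kr_0$.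

First bound. By Cauchy–Schwarz on rows, $\sum_y|t_k(x,y)|\le D^{k/2}(\sum_y|t_k(x,y)|^2)^{1/2}$, and the last factor is $\|t_k^*\delta_x\|$. So $\|t_k\|_{\infty\to\infty}\le D^{k/2}\|t_k\|_{2\to2}$. Choose $\vartheta\in(0,1)$ with $D^{\vartheta/2}\le\frac{10}9$ and let $q=2/(1-\vartheta)>2$. By Riesz–Thorin between $\ell_2$ and $\ell_\infty$,
$$\|t_k\|_{q\to q}\le\|t_k\|_{2\to2}D^{\vartheta k/2}\le\tfrac73\big(\tfrac34\cdot\tfrac{10}9\big)^k=\tfrac73(\tfrac56)^k .$$
As $0\le h\le1$, $\|[t_k,h]\|_{q\to q}\le\frac{14}3(\frac56)^k$.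

Second bound. The entries of $[t_k,h]$ are $t_k(x,y)(h(y)-h(x))$, of modulus at most $\frac73\cdot\frac{kr_0}R$, with at most $D^k$ nonzero ones in each row and column. So the norms on $\ell_1$ and on $\ell_\infty$, and by Riesz–Thorin on $\ell_q$, are at most $\frac73D^kkr_0/R$.

Put $\omega(R)=\sum_{k\ge0}\min\{\frac{14}3(\frac56)^k,\ \frac73D^kkr_0/R\}$. Each term tends to $0$ as $R\to\infty$ and is dominated by $\frac{14}3(\frac56)^k$, so $\omega(R)\to0$. Finally $[p',h]\xi=\sum_k[t_k,h]\xi$ in $\ell_2$, hence pointwise. The partial sums have $\ell_q$ norm at most $\omega(R)\|\xi\|_q$, and Fatou's lemma gives the claim. $\square$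

Here one sees why $q$ is close to $2$. At $q=\infty$, the choice of Section 3, the first bound would read $\frac73(\frac34D^{1/2})^k$, which is not summable once $D\ge2$. The decay in $k$ exists on $\ell_2$, and interpolation keeps some of it for $q$ slightly above $2$.

**Step 4: a near-maximizer carries no two large distant masses.** This is the cutting argument of Section 1 with errors.

**Lemma 6.** Let $q,\omega$ be as in Lemma 5, $V_n=\operatorname{ran}p_n'\ne0$ and $N_n=\sup\{\|\xi\|_q:\xi\in V_n,\|\xi\|_2=1\}\in(0,1]$. For $\delta\in(0,\frac12]$ put $\gamma=\gamma(\delta)=1-(1-\delta)^{q/2}-\delta^{q/2}\in(0,1)$. Choose $J\in\mathbb N$ with $\frac1J\le\frac\gamma4$ and $R>0$ with $2q\,\omega(R)(1+\omega(R))^{q-1}\le\frac\gamma4$. If $\xi\in V_n$ is a unit vector with $\|\xi\|_q^q\ge(1-\tau)N_n^q$ and $0\le\tau\le\frac\gamma4$, then any $A,B\subseteq X$ with $d(a,b)\ge JR$ for all $a\in A,b\in B$ satisfy $\min(\mu_\xi(A),\mu_\xi(B))<\delta$.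

*Proof.* Suppose both masses are at least $\delta$; in particular $A\ne\emptyset$.

*Choosing where to cut.* The sets $I_j=\{x:jR<d(x,A)<(j+1)R\}$, $0\le j<J$, are disjoint, so for some $j$ we have $\sum_{x\in I_j}|\xi(x)|^q\le\frac1J\|\xi\|_q^q$. Let $h_1(x)=\min\{1,\max\{0,\,j+1-d(x,A)/R\}\}$ and $h_2=1-h_1$. Both are $\frac1R$-Lipschitz with values in $[0,1]$. We have $h_1=1$ on $A$, and $h_2=1$ on $B$ because $d(x,A)\ge JR\ge(j+1)R$ there. Off $I_j$ one of $h_1,h_2$ is $1$ and the other $0$. Hence
$$\|h_1\xi\|_q^q+\|h_2\xi\|_q^q\ge(1-\tfrac1J)\|\xi\|_q^q . \tag{3}$$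

*The $\ell_2$ masses.* Let $m_i=\|h_i\xi\|_2^2$. Then $m_1,m_2\ge\delta$, and $m_1+m_2\le1$ because $h_1^2+h_2^2\le1$. So $m_1\in[\delta,1-\delta]$, and since the convex function $t\mapsto t^{q/2}+(1-t)^{q/2}$ is largest at the endpoints of $[\delta,1-\delta]$,
$$m_1^{q/2}+m_2^{q/2}\le m_1^{q/2}+(1-m_1)^{q/2}\le1-\gamma .$$

*The pieces are almost in $V_n$.* As $p_n'\xi=\xi$, we have $p_n'h_i\xi=h_i\xi+[p_n',h_i]\xi$. Since $p_n'h_i\xi\in V_n$ and $\|\xi\|_q\le N_n$,
$$\|h_i\xi\|_q\le\|p_n'h_i\xi\|_q+\omega(R)\|\xi\|_q\le N_n\|p_n'h_i\xi\|_2+\omega(R)N_n\le N_n\big(m_i^{1/2}+\omega(R)\big).$$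
By the mean value theorem and $m_i\le1$, $(m_i^{1/2}+\omega)^q\le m_i^{q/2}+q\omega(1+\omega)^{q-1}$, where $\omega=\omega(R)$. Summing over $i=1,2$ and using (3),
$$(1-\tfrac1J)(1-\tau)N_n^q\le N_n^q\big(1-\gamma+2q\,\omega(1+\omega)^{q-1}\big)\le N_n^q(1-\tfrac34\gamma).$$
But $(1-\frac1J)(1-\tau)\ge(1-\frac\gamma4)^2\ge1-\frac\gamma2>1-\frac34\gamma$ and $N_n>0$, a contradiction. $\square$

**Step 5: an equi-concentrated sequence in the ranges.** For each $n$ choose a unit vector $\xi_n'\in\operatorname{ran}p_n'$ with $\|\xi_n'\|_q^q\ge(1-2^{-n})N_n^q$. We claim that $(\xi_n')$ is equi-concentrated. It suffices to treat $\delta\in(0,\frac12]$. In Lemma 6 the numbers $J,R$ do not depend on $n$, so $\rho=JR$ works for all $n$ with $2^{-n}\le\gamma(\delta)/4$. For each of the finitely many other $n$ take a finite set $F_n$ with $\mu_{\xi_n'}(F_n)>1-\delta$. Two sets of mass at least $\delta$ both meet $F_n$, so they contain points at distance at most $\operatorname{diam}F_n$; hence any $\rho\ge\operatorname{diam}F_n$ works for that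 $n$. Take the maximum of these finitely many numbers.

## 6. Equi-concentration and a Cheeger inequality for a weighted measure

**Lemma 7.** Let $q_n$ be the projection onto $\mathbb C\xi_n$, $\|\xi_n\|=1$. Then $(q_n)$ is equi-approximable iff $(\xi_n)$ is equi-concentrated.

**The easy direction ($\Rightarrow$).** Given $\delta>0$ take $\varepsilon<\delta$ and $r$ such that every $q_n$ is within $\varepsilon$ of some $b$ with $\operatorname{prop}(b)\le r$. If $d(a,b')>r$ for all $a\in A,b'\in B$, then $\chi_Ab\chi_B=0$, so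
$$\sqrt{\mu_{\xi_n}(A)\mu_{\xi_n}(B)}=\|\chi_Aq_n\chi_B\|\le\varepsilon ,$$
and $\min(\mu_{\xi_n}(A),\mu_{\xi_n}(B))\le\varepsilon<\delta$.

**The plan for ($\Leftarrow$).** In the expander example, the projection onto constants was approximated by powers of $1-\frac1{2d}L$. For a general $\xi$ we build a Laplacian with ground state $\xi$, of propagation at most $R$, and need a spectral gap that does not depend on $n$. A gap follows from isoperimetry: every set $A$ of at most half the mass must have a boundary of mass comparable to $\mu(A)$. Equi-concentration gives no isoperimetric information about sets of mass below $\delta$, and edges from a heavy point to a very light one carry little weight. So we first delete light points and one non-expanding set, of total mass at most $2\delta$.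

Fix $\delta\in(0,\frac1{16}]$, let $R>0$ be a $\rho$ valid for $\delta$, and set $D=D(R)$. Fix $n$ and write $\xi=\xi_n$, $\mu=\mu_\xi$, $\mu(x)=\mu(\{x\})$. All constants below depend only on $\delta,R,D$.

**Step 1: delete light points, so that neighbors have comparable mass.** Let $E=\{y:\exists x,\ d(x,y)\le R,\ \mu(y)<\frac\delta D\mu(x)\}$. Each $y\in E$ lies in $B(x,R)$ for some $x$ with $\mu(y)<\frac\delta D\mu(x)$, so
$$\mu(E)\le\sum_x\sum_{y\in B(x,R)}\tfrac\delta D\mu(x)\le\delta .$$
Let $Z=\{x:\mu(x)>0\}\setminus E$, so $\mu(Z)\ge1-\delta$. If $x,y\in Z$ and $d(x,y)\le R$, then $x\notin E$ gives $\mu(x)\ge\frac\delta D\mu(y)$.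

**Step 2: delete a maximal non-expanding set, so that all sets of at most half the mass expand.** For $A\subseteq Z$ let $\partial A=\{y\in Z\setminus A:\exists x\in A,\ d(x,y)\le R\}$. Let $\mathcal F$ be the family of $F\subseteq Z$ with $\mu(F)\le\frac34$ and $\mu(\partial F)\le\frac18\mu(F)$.

*Members of $\mathcal F$ are small.* If $F\in\mathcal F$, then $B=Z\setminus(F\cup\partial F)$ satisfies $\mu(B)\ge1-\delta-\frac34-\frac3{32}\ge\frac3{32}>\delta$, and all distances between $F$ and $B$ exceed $R$. By the choice of $R$, $\mu(F)<\delta$.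

*$\mathcal F$ has a maximal element.* We have $\emptyset\in\mathcal F$. Let $F$ be the union of a nonempty chain in $\mathcal F$. As $F$ is countable, and finitely many members of a chain have a largest one, $F=\bigcup_jF_j$ for an increasing sequence of members: enumerate $F$ with repetitions allowed, choose for each point a member containing it, and let $F_j$ be the largest of the first $j$ chosen (if $F=\emptyset$ there is nothing to prove). So $\mu(F)\le\frac34$. If $y\in\partial F$, then $y\notin F_j$ for all $j$, and some $x\in F$ with $d(x,y)\le R$ lies in $F_j$ for all large $j$; so $y\in\partial F_j$ for all large $j$. By Fatou's lemma $\mu(\partial F)\le\liminf_j\mu(\partial F_j)\le\frac18\mu(F)$. Hence $F\in\mathcal F$, and Zorn's lemma applies.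

Pick a maximal $F\in\mathcal F$ and put $Y=Z\setminus F$, so $\mu(Y)\ge1-2\delta$.

*Expansion in $Y$.* For $A\subseteq Y$ with $0<\mu(A)\le\frac12\mu(Y)$ we claim
$$\mu(\partial A\cap Y)>\tfrac18\mu(A). \tag{4}$$
Otherwise consider $F\cup A\supsetneq F$. Its mass is at most $\delta+\frac12\le\frac34$. A point of $\partial(F\cup A)$ is outside $F\cup A$ and within $R$ of $F$ or of $A$; in the first case it lies in $\partial F$, in the second in $\partial A$, and it is in $Y$ as it is not in $F$. So $\partial(F\cup A)\subseteq\partial F\cup(\partial A\cap Y)$ has mass at most $\frac18\mu(F)+\frac18\mu(A)=\frac18\mu(F\cup A)$. Thus $F\cup A\in\mathcal F$, contradicting maximality.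

**Step 3: turn expansion into a spectral gap.** For $x\ne y$ in $Y$ with $d(x,y)\le R$ let $w(x,y)=\min(\mu(x),\mu(y))$, and let $w=0$ otherwise. Then $\sum_yw(x,y)\le D\mu(x)$. For $A$ as in (4), choose for each $y\in\partial A\cap Y$ one $x\in A$ with $d(x,y)\le R$; by Step 1, $w(x,y)\ge\frac\delta D\mu(y)$. Therefore
$$\sum_{x\in A,\,y\in Y\setminus A}w(x,y)\ge\tfrac\delta D\mu(\partial A\cap Y)\ge\kappa\mu(A),\qquad\kappa=\tfrac\delta{8D}. \tag{5}$$
On $L^2(Y,\mu)$ let $\mathcal E(f)=\frac12\sum_{x,y}w(x,y)|f(x)-f(y)|^2$. From $|f(x)-f(y)|^2\le2|f(x)|^2+2|f(y)|^2$ and symmetry, $\mathcal E(f)\le2\sum_x|f(x)|^2\sum_yw(x,y)\le2D\|f\|^2$.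

*Functions vanishing on half the space.* Let $f$ be real and let $c=\inf\{t:\mu(f>t)\le\frac12\mu(Y)\}$. This is finite, since $\mu(f>t)$ tends to $0$ as $t\to\infty$ and to $\mu(Y)$ as $t\to-\infty$. Letting $t\downarrow c$ gives $\mu(f>c)\le\frac12\mu(Y)$; for $t<c$ we have $\mu(f\le t)<\frac12\mu(Y)$, and $t\uparrow c$ gives $\mu(f<c)\le\frac12\mu(Y)$. Let $g=(f-c)_+$ or $g=(f-c)_-$, which is in $L^2(Y,\mu)$ as $\mu$ is finite. The sets $A_t=\{g^2>t\}$, $t\ge0$, have $\mu(A_t)\le\frac12\mu(Y)$. Writing $|g(x)^2-g(y)^2|=\int_0^\infty|1_{A_t}(x)-1_{A_t}(y)|\,dt$, we get from (5)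
$$\tfrac12\sum_{x,y}w(x,y)|g(x)^2-g(y)^2|=\int_0^\infty\sum_{x\in A_t,\,y\in Y\setminus A_t}w(x,y)\,dt\ge\kappa\int_0^\infty\mu(A_t)\,dt=\kappa\|g\|^2 .$$
On the other hand, $|g(x)^2-g(y)^2|=|g(x)-g(y)|(g(x)+g(y))$ and Cauchy–Schwarz bound the left side by
$$\mathcal E(g)^{1/2}\Big(\tfrac12\sum_{x,y}w(x,y)(g(x)+g(y))^2\Big)^{1/2}\le\mathcal E(g)^{1/2}(2D\|g\|^2)^{1/2} .$$
So $\mathcal E(g)\ge\lambda\|g\|^2$ with $\lambda=\kappa^2/(2D)$.

*General functions.* Put $g_\pm=(f-c)_\pm$. One of them is nondecreasing in $f$ and the other nonincreasing, so $(g_+(x)-g_+(y))(g_-(x)-g_-(y))\le0$. Expanding the square of the difference of $g_+-g_-=f-c$ gives $\mathcal E(f)\ge\mathcal E(g_+)+\mathcal E(g_-)$. Since $\|g_+\|^2+\|g_-\|^2=\|f-c\|^2$,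
$$\mathcal E(f)\ge\lambda\|f-c\|^2\ge\lambda\|f-\bar f\|^2, \tag{6}$$
where $\bar f$ is the mean of $f$ over $(Y,\mu)$. For complex $f$, add (6) for the real and imaginary parts.

**Step 4: approximate $q_n$ by powers of a finite propagation operator.** Since $\xi$ does not vanish on $Y$, $f\mapsto f\xi$ is a unitary $L^2(Y,\mu)\to\ell_2(Y)$. Let $\Delta$ be the positive operator on $\ell_2(Y)$ with $\langle\Delta(f\xi),f\xi\rangle=\mathcal E(f)$, extended by $0$ to $\ell_2(X)$. For $x\ne y$ in $Y$, polarize and apply the form to $f=1_{\{y\}}/\xi(y)$ and $1_{\{x\}}/\xi(x)$; only the ordered pairs $(x,y)$ and $(y,x)$ contribute, and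
$$\Delta(x,y)=-\frac{w(x,y)}{\xi(y)\overline{\xi(x)}} .$$
This vanishes if $d(x,y)>R$, so $\operatorname{prop}(\Delta)\le R$. Also $0\le\Delta\le2D$. Let $\eta=\chi_Y\xi$, which corresponds to $f=1$. As $\mathcal E(1)=0$ and $\Delta\ge0$, we have $\Delta\eta=0$. Since $\langle f\xi,\eta\rangle=\int_Yf\,d\mu$, the space $\ell_2(Y)\ominus\mathbb C\eta$ corresponds to mean zero functions, and (6) says $\Delta\ge\lambda$ there.

Let $T=\chi_Y-\frac1{2D}\Delta$ and let $q_\eta$ be the projection onto $\mathbb C\eta$. Then $T\eta=\eta$, $0\le T\le1-\frac\lambda{2D}$ on $\ell_2(Y)\ominus\mathbb C\eta$, and $T=0$ on $\ell_2(X\setminus Y)$. So for $k\ge1$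
$$\|T^k-q_\eta\|\le\big(1-\tfrac\lambda{2D}\big)^k,\qquad\operatorname{prop}(T^k)\le kR .$$
For unit vectors $v,v'$ the projections onto their spans are at distance $\sqrt{1-|\langle v,v'\rangle|^2}$. With $v=\xi$ and $v'=\eta/\|\eta\|$ the inner product is $\|\eta\|$, so $\|q_n-q_\eta\|=\sqrt{1-\|\eta\|^2}\le\sqrt{2\delta}$. Choose $k$, depending only on $\delta,D,\lambda$, with $(1-\frac\lambda{2D})^k\le\sqrt\delta$. Then every $q_n$ is $(3\sqrt\delta,kR)$-approximable. As $\delta\in(0,\frac1{16}]$ was arbitrary, $(q_n)$ is equi-approximable. $\square$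

## 7. Summing under the $p_n$ by averaging over signs

Now we prove Theorem 2(a). Let $(x_n)$ be as there, with $\|x_n\|\le L$. Existence of the sums $X_M$ was shown in Section 4. If all $X_M$ lie in $\mathrm C^*_u(X)$, then $\{X_M\}$ is equi-approximable by Lemma 4(ii), and so is $(x_n)$, because $x_n=X_{\{n\}}$.

For the converse let $(x_n)$ be equi-approximable. Adding approximants $y_n$ of the $x_n$ does not work: on $X=\mathbb N$, $y_n=\chi_{\{n\}}+\varepsilon\chi_{\{1\}}$ has propagation $0$ and is within $\varepsilon$ of $\chi_{\{n\}}$, but $\sum_ny_n\delta_1$ diverges. Compressing helps with the norm, since by (1) the errors $p_n(x_n-y_n)p_n$ add up to something of norm at most $C\sup_n\|x_n-y_n\|$. But now $\sum_np_ny_np_n$ must be approximated with propagation independent of the number of terms. Signs separate the indices: $\sum_np_ny_np_n$ is an average of products $S_s\,(\sum_n s_nt_ny_n)\,S_t$ of signed sums. The remaining obstacle is that $\sum_n\pm y_n$ may have huge norm, as in the example; so the $y_n$ must first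 be cut down to sets $A_n$ that carry $p_n$ up to $\varepsilon$ and overlap boundedly.

Fix $\varepsilon\in(0,1)$.

**Step 1: fix the constants, none depending on the number $k$ of terms.** Using Section 4 and the equi-approximability of $(x_n)$, choose in this order:

- $r$ such that all $\sum_{n\le k}s_np_n$ $(k\in\mathbb N,\ s\in\{\pm1\}^k)$ are $(\varepsilon,r)$-approximable;
- $r_1$ such that all $x_n$ are $(\varepsilon,r_1)$-approximable;
- $\theta=\varepsilon D(r)^{-1/2}$ and $Q=(L+1)(C+1)^2\theta^{-2}$;
- $\varepsilon_2\in(0,1)$ with $\varepsilon_2Q(2C+1)\le\varepsilon$;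
- $r_2$ such that all $\sum_{n\le k}s_np_n$ are $(\varepsilon_2,r_2)$-approximable.

Fix $k$ and $M\subseteq\{1,\dots,k\}$. For $s\in\{\pm1\}^k$ let $S_s=\sum_{n\le k}s_np_n$. It is self-adjoint with $-S_{\mathbb N}\le S_s\le S_{\mathbb N}$, so $\|S_s\|\le C$.

**Step 2: find sets $A_n$ of bounded overlap that almost carry $p_n$.** Choose $a_s$ with $\operatorname{prop}(a_s)\le r$ and $\|a_s-S_s\|\le\varepsilon$, and put $a_n=2^{-k}\sum_ss_na_s$ for $n\le k$. Since $2^{-k}\sum_ss_is_n=\delta_{in}$, we have $2^{-k}\sum_ss_nS_s=p_n$, so $\|a_n-p_n\|\le\varepsilon$ and $\operatorname{prop}(a_n)\le r$. The gain over arbitrary approximants of $p_n$ is a square-summability in $n$. The functions $s\mapsto s_n$ are orthonormal for the uniform measure on $\{\pm1\}^k$, and $a_n(x,y)$ is the coefficient of $s\mapsto a_s(x,y)$ along the $n$-th of them. By Bessel's inequality,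
$$\sum_{n\le k}\|a_n^*\delta_x\|^2=\sum_y\sum_{n\le k}|a_n(x,y)|^2\le2^{-k}\sum_s\sum_y|a_s(x,y)|^2\le(C+1)^2,$$
the last step because $\sum_y|a_s(x,y)|^2=\|a_s^*\delta_x\|^2\le(C+\varepsilon)^2$. Let $A_n=\{x:\|a_n^*\delta_x\|\ge\theta\}$. Each $x$ lies in at most $(C+1)^2\theta^{-2}$ of the sets $A_n$.

For $x\notin A_n$, the vector $a_n^*\delta_x$ is supported in $B(x,r)$, so $|(a_nv)(x)|^2=|\langle v,a_n^*\delta_x\rangle|^2\le\theta^2\sum_{y\in B(x,r)}|v(y)|^2$. Summing over $x\notin A_n$, each $y$ is counted at most $D(r)$ times, so $\|(1-\chi_{A_n})a_n\|\le\theta D(r)^{1/2}=\varepsilon$. Hence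
$$\|(1-\chi_{A_n})p_n\|\le2\varepsilon . \tag{7}$$

**Step 3: replace $x_n$ by localized finite propagation operators.** Take $y_n$ with $\operatorname{prop}(y_n)\le r_1$ and $\|x_n-y_n\|\le\varepsilon$, and let $c_n=\chi_{A_n}y_n\chi_{A_n}$. Since $x_n=p_nx_np_n$, (7) gives $\|(1-\chi_{A_n})x_n\|\le2L\varepsilon$ and $\|x_n(1-\chi_{A_n})\|\le2L\varepsilon$, so
$$\|x_n-\chi_{A_n}x_n\chi_{A_n}\|=\|(1-\chi_{A_n})x_n+\chi_{A_n}x_n(1-\chi_{A_n})\|\le4L\varepsilon ,$$
and $\|x_n-c_n\|\le(4L+1)\varepsilon$. By (1) applied to the operators $p_n(x_n-c_n)p_n$,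
$$\Big\|\sum_{n\in M}x_n-\sum_{n\in M}p_nc_np_n\Big\|=\Big\|\sum_{n\in M}p_n(x_n-c_n)p_n\Big\|\le C(4L+1)\varepsilon . \tag{8}$$

**Step 4: signed sums of the $c_n$ are bounded.** For signs $u=(u_n)$ put $c_u=\sum_{n\in M}u_nc_n$. Then $\operatorname{prop}(c_u)\le r_1$. As $\|y_n\|\le L+1$,
$$|\langle c_uv,w\rangle|\le(L+1)\sum_{n\in M}\|\chi_{A_n}v\|\|\chi_{A_n}w\|\le(L+1)\Big(\sum_n\|\chi_{A_n}v\|^2\Big)^{1/2}\Big(\sum_n\|\chi_{A_n}w\|^2\Big)^{1/2}\le Q\|v\|\|w\| ,$$
because $\sum_n\|\chi_{A_n}v\|^2=\sum_x|v(x)|^2\,|\{n:x\in A_n\}|\le(C+1)^2\theta^{-2}\|v\|^2$. So $\|c_u\|\le Q$.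

**Step 5: approximate $\sum_{n\in M}p_nc_np_n$ by averaging over signs.** With $st=(s_nt_n)_n$,
$$4^{-k}\sum_{s,t\in\{\pm1\}^k}S_s\,c_{st}\,S_t=4^{-k}\sum_{s,t}\ \sum_{i\le k,\,n\in M,\,j\le k}s_is_n\,t_nt_j\;p_ic_np_j=\sum_{n\in M}p_nc_np_n ,$$
because averaging over $s$ forces $i=n$ and averaging over $t$ forces $j=n$. Replace $S_s,S_t$ by $\varepsilon_2$-approximants $S_s',S_t'$ of propagation at most $r_2$. From
$$S_sc_{st}S_t-S_s'c_{st}S_t'=S_sc_{st}(S_t-S_t')+(S_s-S_s')c_{st}S_t'$$
each summand changes by at most $\varepsilon_2QC+(C+\varepsilon_2)Q\varepsilon_2\le\varepsilon_2Q(2C+1)\le\varepsilon$. An average of operators of propagation at most $2r_2+r_1$ has propagation at most $2r_2+r_1$. So $\sum_{n\in M}p_nc_np_n$ is $(\varepsilon,2r_2+r_1)$-approximable.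

**Step 6: pass to arbitrary $M$.** By (8) and Step 5, $X_M$ is $\big(C(4L+1)\varepsilon+\varepsilon,\ 2r_2+r_1\big)$-approximable for every finite $M$, with constants independent of $M$. Any $M\subseteq\mathbb N$ is the limit of the finite sets $M\cap\{1,\dots,k\}$, so Lemma 4(i) gives the same for every $M$. As $\varepsilon\in(0,1)$ was arbitrary, $X_M\in\mathrm C^*_u(X)$. This proves Theorem 2(a). $\square$

Theorem 2(b) follows: a rank one projection $q_n\le p_n$ satisfies $q_n=p_nq_np_n$, so by Theorem 2(a) with $x_n=q_n$ all sums lie in $\mathrm C^*_u(X)$ iff $(q_n)$ is equi-approximable, and by Lemma 7 this holds iff $(\xi_n)$ is equi-concentrated. $\square$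

## 8. Rank one and rank $k$ subprojections of $p_n$

**Proof of Theorem 1.** Let $\xi_n'\in\operatorname{ran}p_n'$ be the equi-concentrated unit vectors of Section 5, Step 5. By Lemma 7 the projections $q_n'$ onto $\mathbb C\xi_n'$ are equi-approximable. With the unitaries $u_n$ of Section 5, Step 2, put $q_n=u_nq_n'u_n^*$. This is a rank $1$ projection, and $q_n\le u_np_n'u_n^*=p_n$ because $q_n'\le p_n'$. The sequence $(q_n)$ is equi-approximable since $(u_n)$ and $(q_n')$ are. By Theorem 2(a) with $x_n=q_n$, the sum $\mathrm{SOT}\text{-}\sum_{n\in M}q_n$ exists and lies in $\mathrm C^*_u(X)$ for every $M\subseteq\mathbb N$. $\square$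

So part 1 of the question has answer yes, and part 2 has answer yes, with $M=\mathbb N$.

**Proof of Corollary 3.** Let $q_n$ be as in Theorem 1. By Theorem 1, $q_n\in\mathrm C^*_u(X)$, so the projections $p_n-q_n$ lie in $\mathrm C^*_u(X)$, and for all $M$
$$\mathrm{SOT}\text{-}\sum_{n\in M}(p_n-q_n)=S_M-\mathrm{SOT}\text{-}\sum_{n\in M}q_n\in\mathrm C^*_u(X).$$
Discard the indices with $p_n=q_n$. If infinitely many indices remain, the projections $p_n-q_n$ over them satisfy the standing hypothesis, and Theorem 1 gives rank one projections below them with all sums in $\mathrm C^*_u(X)$. If only finitely many remain, any rank one subprojections will do, because rank one operators lie in $\mathrm C^*_u(X)$. Iterate until $k$ rounds have been made, the first being the choice of the $q_n$. Let $Q_n$ be the sum of the rank one projections obtained for $n$. These are mutually orthogonal and below $p_n$, and a new one is obtained in each round until $p_n$ is exhausted, so $Q_n\le p_n$ is a projection of rank $\min(k,\operatorname{rank}p_n)$.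 For each $M$, $\mathrm{SOT}\text{-}\sum_{n\in M}Q_n$ is a sum of at most $k$ elements of $\mathrm C^*_u(X)$, one for each round. $\square$
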